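# A contractible, uniformly rigid cascade over one fixed point with weakly mixing enveloping semigroup

## 1. The theorem: weak mixing of $E(X,T)$ over a single minimal point

A *cascade* is a pair $(X,T)$ with $T$ a homeomorphism of a compact Hausdorff space $X$. The result of this lecture is the following.

**Theorem 1.** There is a nontrivial metric connected cascade with trivial mincenter whose enveloping semigroup is weakly mixing.

It comes out of a stronger statement, for which we need a concrete space of systems. Let $\Omega=[0,1]^{\mathbb Z}$ with the shift $(Tx)(n)=x(n+1)$, let $\mathbf 0\in\Omega$ be the zero sequence, and use the metric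
$$D(x,y)=\sup_n 2^{-|n|}|x(n)-y(n)|,$$
which gives the product topology. For a continuous $\gamma:\mathbb R/\mathbb Z\to[0,1]$ with $\max\gamma=1$ and for $\alpha\in\mathbb Q$ put
$$X_{\gamma,\alpha}=\{\xi_{r,s}: r\in[0,1],\ s\in\mathbb R/\mathbb Z\},\qquad \xi_{r,s}(n)=r\,\gamma(s+n\alpha).$$
Let $\mathcal P$ be the family of all these sets, and let $\mathcal X$ be the closure of $\mathcal P$ in the space of nonempty closed subsets of $\Omega$ with the Hausdorff metric of $D$. We shall see that every $X\in\mathcal X$ is shift-invariant, has more than one point, and is contractible.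

**Theorem 2.** For all $X$ in a dense $G_\delta$ subset of $\mathcal X$, the cascade $(X,T)$ has all of these properties:

1. $E(X,T)$ is weakly mixing.
2. $\delta_{\mathbf 0}$ is the only $T$-invariant Borel probability measure on $X$. In particular the mincenter is $\{\mathbf 0\}$.
3. $(X,T)$ is uniformly rigid: $T^{q_k}\to\mathrm{id}$ uniformly for some $q_k\to\infty$.
4. $(X,T)$ is topologically transitive, and hence weakly mixing.

**Proposition 3.** Let $(X,T)$ be a nontrivial cascade (compact Hausdorff, not necessarily metric) with trivial mincenter and with $E(X,T)$ weakly mixing. Then $X$ and $E(X,T)$ are both connected.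

Whether a cascade as in Theorem 1 exists is a problem from Ethan Akin, Eli Glasner and Benjamin Weiss, "On weak rigidity and weakly mixing enveloping semigroups", arXiv:1711.03169 (2017). Here is the tension in it. A trivial mincenter says that every orbit comes arbitrarily close to one fixed point. Weak mixing of $E(X,T)$ says, as we shall see, that finite sets of points return simultaneously to where they started, and do so along a rich set of times. The same orbits must do both.

## 2. Transitivity, enveloping semigroups, mincenters

Let $(X,T)$ be a cascade. It is *metric* if $X$ is metrizable and *nontrivial* if $X$ has more than one point.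

**Definition (transitivity and weak mixing).** For $A,B\subset X$ put $N(A,B)=\{n\in\mathbb Z: T^nA\cap B\ne\emptyset\}$. The cascade is *topologically transitive* if $N(U,V)\neq\emptyset$ for all nonempty open $U,V$. It is *weakly mixing* (WM) if $(X\times X,T\times T)$ is topologically transitive.

For example, the shift on $\{0,1\}^{\mathbb Z}$ is WM: if $U$ and $V$ prescribe the coordinates in $[-m,m]$, then $n\in N(U,V)$ for all $|n|>2m$, so any two such conditions can be met at one time $n$.

**Definition (enveloping semigroup).** $E(X,T)$ is the closure of $\{T^n:n\in\mathbb Z\}$ in $X^X$ with the topology of pointwise convergence. It is compact Hausdorff, and $p\mapsto T\circ p$ makes it a cascade, in which $\{T^n\}$ is a dense orbit.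

*Example.* For $T=R_\alpha$, the rotation of $\mathbb R/\mathbb Z$ by an irrational $\alpha$, pointwise convergence of rotations is convergence of the angles, so $E=\{R_\beta:\beta\in\mathbb R/\mathbb Z\}$ is a circle on which $T$ acts again as rotation by $\alpha$.

**Definition (mincenter).** A *minimal set* is a nonempty closed $K\subset X$ with $TK=K$ and no smaller such subset. The *mincenter* is the closure of the union of all minimal sets. It is *trivial* if it is one point, that is, if $X$ has a unique minimal set and that set is a fixed point.

*Example.* Take $[0,1]$ with $T(x)=x^2$ and glue $0$ to $1$. This is a homeomorphism of a circle with one fixed point $*$, and $T^nx\to *$ as $n\to\pm\infty$ for every $x$. The mincenter is $\{*\}$. Also $T^n\to$ the constant map $*$ pointwise, so $E=\{T^n:n\in\mathbb Z\}\cup\{*\}$, and $\mathrm{id}$ is an isolated point of $E$.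

We use these textbook facts. Every nonempty closed invariant set contains a minimal set (Zorn). The image of a minimal set $K$ under a factor map $f$ is minimal, because the preimage in $K$ of a nonempty closed invariant subset of $f(K)$ is all of $K$. A transitive cascade on a compact metric space has a point with dense orbit: for a countable base $(V_i)$ the sets $\bigcup_nT^{-n}V_i$ are open and dense, and Baire gives a point in all of them. The nonempty closed subsets of a compact metric space form a compact metric space under the Hausdorff metric.

**The space $\mathcal X$.** The set $X_{\gamma,\alpha}$ is compact, as the image of $[0,1]\times\mathbb R/\mathbb Z$ under the continuous map $(r,s)\mapsto\xi_{r,s}$, and $T\xi_{r,s}=\xi_{r,s+\alpha}$. So each $X\in\mathcal P$ satisfies: (a) $TX=X$; (b) $tx\in X$ for $x\in X$ and $t\in[0,1]$; (c) some $x\in X$ has $x(0)=1$. All three pass to Hausdorff limits $X_i\to X$. For (a), $D(Tx,Ty)\le2D(x,y)$, so $TX_i\to TX$. For (b), a point $x\in X$ is a limit of $x_i\in X_i$, and $tx_i\to tx$. For (c), take points $x_i\in X_i$ with $x_i(0)=1$ and a limit of a subsequence.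 Hence every $X\in\mathcal X$ is a cascade under $T$, contains $\mathbf 0$ by (b), is nontrivial by (c), and is contractible via $(t,x)\mapsto tx$; in particular it is connected.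

*Example.* For $\gamma(s)=|\cos\pi s|$ and $\alpha=\frac12$, the point $\xi_{r,s}$ alternates between $r|\cos\pi s|$ and $r|\sin\pi s|$. So $X_{\gamma,1/2}$ is the quarter disc $\{(a,b):a,b\ge0,\ a^2+b^2\le1\}$ with $T(a,b)=(b,a)$.

## 3. Weak mixing of $E$ as a four-term condition on return times

The first move replaces open sets in $E\times E$ by arithmetic in $\mathbb Z$. For an open neighbourhood $O$ of $\mathrm{id}$ in $E$ let $A_O=\{n\in\mathbb Z:T^n\in O\}$.

**Lemma 4.** $E=E(X,T)$ is WM if and only if for every open neighbourhood $O$ of $\mathrm{id}$ in $E$ and every $j\in\mathbb Z$ there are $a,b,c,d\in A_O$ with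
$$a-b+c-d=j.\tag{1}$$

*Proof.* **Step 1.** *We show $N(O,O)=A_O-A_O$, so that meetings of open sets become differences of integers.* If $a,b\in A_O$ then $T^{a-b}T^b=T^a\in O$ with $T^b\in O$, so $a-b\in N(O,O)$. Conversely, if $T^nO\cap O\neq\emptyset$, then this open set contains some $T^a$ by density of $\{T^m\}$. So $T^a\in O$ and $T^{a-n}\in O$, and $n=a-(a-n)$.

**Step 2.** *We show that (1) implies WM, by moving arbitrary open sets back to $\mathrm{id}$.* Let $U_1,U_2,V_1,V_2\subset E$ be nonempty and open. Choose $T^{u_i}\in U_i$ and $T^{v_i}\in V_i$, and let $O$ be the intersection of the four sets $T^{-u_i}U_i$, $T^{-v_i}V_i$. This is an open neighbourhood of $\mathrm{id}$ with $T^{u_i}O\subset U_i$ and $T^{v_i}O\subset V_i$. Put $j=(u_1-v_1)-(u_2-v_2)$, take $a,b,c,d\in A_O$ as in (1), and set $n=(a-b)-(u_1-v_1)$. Then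
$$n+u_1-v_1=a-b\in N(O,O),\qquad n+u_2-v_2=a-b-j=d-c\in N(O,O).$$
So $T^{n}T^{u_i}O\cap T^{v_i}O\ne\emptyset$, hence $T^nU_i\cap V_i\neq\emptyset$ for $i=1,2$.

**Step 3.** *We show the converse.* WM applied to the product sets $O\times O$ and $O\times T^{-j}O$ gives $n$ with $n\in N(O,O)$ and $n+j\in N(O,O)$. So $j=(n+j)-n\in(A_O-A_O)-(A_O-A_O)$, which is (1). $\square$

## 4. Small systems, and two kinds of return that cannot work

Let us test the criterion by hand.

* *Irrational rotation.* Write $\langle t\rangle$ for the distance from $t$ to the nearest integer. If $O=\{R_\beta:\langle\beta\rangle<\varepsilon\}$, then (1) with $j=1$ gives $\langle\alpha\rangle<4\varepsilon$. This is false once $4\varepsilon\le\langle\alpha\rangle$, so $E$ is not WM.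
* *The circle with $x\mapsto x^2$.* Here $\{\mathrm{id}\}$ is open and $A_{\{\mathrm{id}\}}=\{0\}$, so (1) fails for $j=1$. This system is connected, metric, and has trivial mincenter. What it lacks is recurrence.
* *Finite order.* If $T\ne\mathrm{id}$ has order $d\ge2$, then $E$ is finite and $A_{\{\mathrm{id}\}}=d\mathbb Z$, so (1) fails for $j=1$. Moreover every point lies in a finite minimal set, so the mincenter is $X$.

The last item covers every member of $\mathcal P$ on which $T\neq\mathrm{id}$, since $T^{q}=\mathrm{id}$ on $X_{\gamma,p/q}$; if $T=\mathrm{id}$, the mincenter is again all of $X$. So no member of $\mathcal P$ solves the problem. The properties can only appear in the limit, and the members of $\mathcal P$ will satisfy them only up to a finite precision.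

Two shortcuts in (1) are ruled out from the start.

*Two terms are not enough.* Suppose that for every $O$ we could solve $a-b=1$ in $A_O$. Then $1\in N(O,O)$, so there is $p_O\in O$ with $Tp_O\in O$. As $O$ shrinks, $p_O\to\mathrm{id}$ and $Tp_O\to\mathrm{id}$, while also $Tp_O\to T$. So $T=\mathrm{id}$.

*Uniform return times are not enough.* Let $(X,T)$ be metric with $T\ne\mathrm{id}$, and put $|a|_\infty=\sup_x d(T^ax,x)$. Then $|{-a}|_\infty=|a|_\infty$ and $|a+b|_\infty\le|a|_\infty+|b|_\infty$, since $d(T^{a+b}x,x)\le d(T^aT^bx,T^bx)+d(T^bx,x)$. If (1) with $j=1$ were solved by times with $|\cdot|_\infty<\varepsilon$, we would get $|1|_\infty<4\varepsilon$. This fails for $\varepsilon=|1|_\infty/4$.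

So the times $a,b,c,d$ must depend on the finite list of points that defines $O$. Since $E$ carries the pointwise topology, this is allowed, and the conditions below have exactly this order of quantifiers.

## 5. Four open conditions on $\mathcal X$

For $M\ge1$ put $\|x\|_M=\max_{|n|\le M}|x(n)|$. For $X\in\mathcal X$ and $k\ge1$ consider:

* $(W_k)$: for all $x_1,\dots,x_k\in X$ and all $|j|\le k$ there are $a_1,\dots,a_4\in\mathbb Z$ with $a_1-a_2+a_3-a_4=j$ and $\|T^{a_l}x_i-x_i\|_k<1/k$ for all $i,l$.
* $(Z_k)$: for some $L\ge1$, $\frac1L\sum_{m=0}^{L-1}\|T^mx\|_k<1/k$ for all $x\in X$.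
* $(R_k)$: for some $q\ge k$, $\|T^qx-x\|_k<1/k$ for all $x\in X$.
* $(D_k)$: for some $x\in X$ and $L\ge1$, every $y\in X$ satisfies $\min_{|m|\le L}\|T^mx-y\|_k<1/k$.

**Step 1.** *Each condition defines an open subset of $\mathcal X$; this is half of what a Baire argument needs.*

For $(W_k)$ and fixed $j$, let $G^j\subset\Omega^k$ be the set of $(x_1,\dots,x_k)$ for which suitable $a_1,\dots,a_4$ exist. It is a union of open sets, one for each quadruple with alternating sum $j$, so it is open. The condition says $X^k\subset G^j$ for each of the finitely many $j$. As $X^k$ is compact, some $\varepsilon$-neighbourhood of $X^k$ (maximum metric) lies in $G^j$, and it contains $X'^k$ whenever $X'$ is within Hausdorff distance less than $\varepsilon$ of $X$.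

For $(Z_k)$ and $(R_k)$, with $L$ or $q$ fixed, the condition says that the maximum over $X$ of a continuous function on $\Omega$ is $<1/k$. By uniform continuity this maximum depends continuously on $X$. Then take the union over $L$ or $q$.

For $(D_k)$ with $L$ fixed, put $g(x,y)=\min_{|m|\le L}\|T^mx-y\|_k$, a continuous function. The condition says that $F(X):=\min_{x\in X}\max_{y\in X}g(x,y)<1/k$, and $F$ is continuous. Indeed, let $g$ vary by at most $\varepsilon$ when both arguments move by less than $\eta$, and let $X,X'$ be at Hausdorff distance $<\eta$. Take $x\in X$ attaining $F(X)$ and $x'\in X'$ within $\eta$ of it. Each $y'\in X'$ is within $\eta$ of some $y\in X$, so $g(x',y')\le g(x,y)+\varepsilon\le F(X)+\varepsilon$. Thus $F(X')\le F(X)+\varepsilon$, and the roles may be exchanged.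

**Step 2.** *If $(W_k)$ holds for all $k$, then $E(X,T)$ is WM.* The sets
$$O_k(x_1,\dots,x_k)=\{p\in E:\|px_i-x_i\|_k<1/k,\ 1\le i\le k\}\qquad(x_i\in X,\text{ repetitions allowed})$$
form a base at $\mathrm{id}$: a basic neighbourhood involves finitely many points, finitely many coordinates and a tolerance $\varepsilon$, and a large $k$ with repeated points refines it. Given such a set and $j$, pick $k'\ge\max(k,|j|)$ and repeat $x_k$ to get $O_{k'}(x_1,\dots,x_k,x_k,\dots,x_k)\subset O_k(x_1,\dots,x_k)$. Then $(W_{k'})$ gives four elements of $A_O$ with alternating sum $j$, and Lemma 4 applies.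

**Step 3.** *If $(Z_k)$ holds for all $k$, then the mincenter is $\{\mathbf 0\}$ and $\delta_{\mathbf 0}$ is the only invariant measure.* An average below $1/k$ has a term below $1/k$, so for each $x$ and $k$ there is $m$ with $\|T^mx\|_k<1/k$. Hence $\mathbf 0$ lies in every orbit closure. So it lies in every minimal set, and since $\{\mathbf 0\}$ is closed and invariant it is the only minimal set. If $\mu$ is an invariant probability measure on $X$ and $k\ge k_0$, then, with $L$ from $(Z_k)$,
$$\int\|x\|_{k_0}\,d\mu\le\int\|x\|_k\,d\mu=\int\frac1L\sum_{m=0}^{L-1}\|T^mx\|_k\,d\mu<\frac1k .$$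
Let $k\to\infty$: $\|x\|_{k_0}=0$ almost everywhere, for every $k_0$. So $\mu=\delta_{\mathbf 0}$.

**Step 4.** *If $(R_k)$ holds for all $k$, then $(X,T)$ is uniformly rigid.* With $q_k\ge k$ from $(R_k)$, $D(T^{q_k}x,x)\le\max(1/k,2^{-k-1})$ for all $x\in X$.

**Step 5.** *If $(D_k)$ holds for all $k$, then $(X,T)$ is transitive, and if moreover $E(X,T)$ is WM, then so is $X$.* Let $U,V\subset X$ be open with $y\in U$, $y'\in V$. For large $k$ the sets $\{z\in X:\|z-y\|_k<1/k\}$ and $\{z\in X:\|z-y'\|_k<1/k\}$ lie in $U$ and $V$. The point $x$ of $(D_k)$ has $T^mx\in U$ and $T^{m'}x\in V$ for some $m,m'$, so $m'-m\in N(U,V)$. Being transitive on a compact metric space, $X$ has a point $x$ with dense orbit. The map $p\mapsto px$ from $E$ to $X$ is continuous, satisfies $(Tp)x=T(px)$, and its image is compact and contains a dense orbit, so it is onto. Thus $X\times X$ is a factor of $E\times E$, and transitivity passes to factors.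

Since $\mathcal X$ is a nonempty compact metric space and $\mathcal P$ is dense in it, only the density of the conditions remains to be shown:

**Lemma 5.** Given $X=X_{\gamma,p/q}\in\mathcal P$ (with $q\geq 1$), $\delta>0$ and $k\ge1$, there is $X'\in\mathcal P$ at Hausdorff distance $<\delta$ from $X$ that satisfies $(W_k),(Z_k),(R_k),(D_k)$.

*Proof of Theorems 1 and 2, given Lemma 5.* For each $k$ the set of $X\in\mathcal X$ satisfying the four conditions with index $k$ is open by Step 1 and dense by Lemma 5. By the Baire category theorem the intersection over $k$ is a dense $G_\delta$, in particular nonempty. By Steps 2–5 each of its members has the four properties of Theorem 2, and by Section 2 it is nontrivial, metric and connected. $\square$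

## 6. Covering a rotated disc by a curve on the circle, and where the block colouring stops

Fix $X=X_{\gamma,p/q}$, $\delta$ and $k$ as in Lemma 5. Write $e(t)=e^{2\pi it}$, let $\mathbb D$ be the closed unit disc in $\mathbb C$, and put $\omega=e(p/q)$.

**Step 1.** *We describe $X$ as an image of the disc on which $T$ is a rotation.* Define $\Gamma:\mathbb D\to[0,1]$ by $\Gamma(\rho e(\sigma))=\rho\gamma(\sigma)$. It is well defined, it is continuous (at $0$ because $0\le\Gamma(y)\le|y|$), its maximum is $1$, and $\Gamma(ty)=t\Gamma(y)$ for $t\in[0,1]$. For $y=\rho e(\sigma)\in\mathbb D$ put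
$$\pi(y)=(\Gamma(\omega^ny))_{n\in\mathbb Z}=(\rho\gamma(\sigma+np/q))_{n\in\mathbb Z}=\xi_{\rho,\sigma}.$$
So $\pi(\mathbb D)=X$.

**Step 2.** *We fix the precision.* Since $D(x,y)\le\max(\|x-y\|_M,2^{-M-1})$, we can choose $M\ge k$ such that $\|x-y\|_M<1/M$ implies $D(x,y)<\delta/2$. Put $\kappa=1/(4M)$.

**Step 3.** *We build a map $\varphi$ from the circle onto the disc that vanishes most of the time and respects rotation by $p/q$.* The new system will be $X_{\gamma',\alpha'}$ with $\gamma'=\Gamma\circ\varphi$ and $\alpha'$ very close to $p/q$. The point $\xi'_{1,s}$ should then look like $\pi(\varphi(s))\in X$, while along an orbit the parameter drifts slowly around the circle. Orbits are near $\mathbf 0$ most of the time because $\varphi$ mostly vanishes, and they come near everything in $X$ because $\varphi$ is onto.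

Let $\psi:[0,1]\to\mathbb D$ be continuous with $\psi=0$ on $[0,1-\kappa]\cup\{1\}$ and $\psi([1-\kappa,1])=\mathbb D$. To get it, take a Peano curve onto $[0,1]^2$, follow it by $(\rho,\sigma)\mapsto\rho e(\sigma)$, and add radial segments so that the curve starts and ends at $0$. Cut the circle into $qN$ cells of equal length. On each cell $\varphi$ is a rotated copy of $\psi$, and the rotation is given by a *colouring* $c:\mathbb Z\to\mathbb Z/q$ with
$$c(m+N)=c(m)+1\qquad(m\in\mathbb Z).\tag{2}$$
For any such $N\ge1$ and $c$, set
$$\varphi\Big(\frac{m+u}{qN}\Big)=e\big(c(m)/q\big)\,\psi(u),\qquad m\in\mathbb Z,\ u\in[0,1).$$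
Since $\psi(0)=\psi(1)=0$, $\varphi$ is continuous on $\mathbb R$. Shifting $s$ by $1/q$ means shifting $m$ by $N$, so (2) gives $\varphi(s+1/q)=e(1/q)\varphi(s)$. Hence $\varphi$ has period $1$, and
$$\varphi(s+np/q)=\omega^n\varphi(s)\qquad(n\in\mathbb Z).\tag{3}$$
One cell already covers the disc, so $\varphi(\mathbb R/\mathbb Z)=\mathbb D$. Put $\gamma'=\Gamma\circ\varphi$. It is continuous with $\max\gamma'=1$, and
$$\gamma'(s+np/q)=\Gamma(\omega^n\varphi(s))=\pi(\varphi(s))(n).\tag{4}$$

**Step 4.** *We see which colourings could give $(W_k)$.* Start with $q=1$, for instance $\gamma\equiv1$, $p/q=0$, where $X$ consists of constant sequences. Then $c$ is trivial and $T$ will be close to $\mathrm{id}$ on $X'$. So $a_1=a_2=a_3=0$ and $a_4=-j$ will serve in $(W_k)$. For $q\ge2$ this is gone: $T$ is close to a genuine rotation by $p/q$.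

A natural way to make points return is by whole cells. Shifting $s=(m+u)/(qN)$ by $\theta=t/(qN)$ with $t\in\mathbb Z$ leads to the same place $u$ in the cell $m+t$, and $\varphi$ does not change if $c(m+t)=c(m)$. Suppose we want times $a_l$ with $a_1-a_2+a_3-a_4=j$ for which $a_l\alpha'$ is close to $\theta_l=t_l/(qN)$. As $\alpha'\approx p/q$, the alternating sum of the $\theta_l$ must be $jp/q$, that is, the alternating sum of the $t_l$ should be $jpN$ modulo $qN$. And all $t_l$ must preserve the colours of $k$ given cells at once.

*Two returns never do this.* If $t_1-t_2=hN$ and both preserve the colour of $m$, then $c(m)=c(m+t_2)=c(m+t_1)-h=c(m)-h$, so $q$ divides $h$, whatever $c$ is. This agrees with Section 4.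

*The first colouring to try* is the block colouring $c(m)=\lfloor m/N\rfloor$ mod $q$. For $q=2$, $N=2$ it reads $0,0,1,1$ with period $4$. For one cell it works: the shifts preserving the colour of $m=0$ are $\{0,1\}+4\mathbb Z$, and $1-0+1-0=2=N$; those preserving the colour of $m=1$ are $\{-1,0\}+4\mathbb Z$, and $0-(-1)+0-(-1)=2=N$; adding a multiple of $4$ to $t_1$ gives $hN$ for every odd $h$, and for even $h$ one starts from $0$.

For two cells it stops, for every $N$ and every $q\ge2$. Take $m_1=0$ and $m_2=N-1$. Preserving the colour of $m_1$ means $t\in[0,N-1]+qN\mathbb Z$. Preserving that of $m_2$ means $t\in[-(N-1),0]+qN\mathbb Z$. The intersection is $qN\mathbb Z$. So alternating sums lie in $qN\mathbb Z$, and $hN$ is reached only when $q$ divides $h$. Neighbouring cells carry too much information about each other. The way past this point is to take a colouring with no structure beyond (2).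

## 7. A random colouring in which four shifts preserve $k$ colours

**Lemma 6.** For $q,k\ge1$ there are $N\ge1$ and $c:\mathbb Z\to\mathbb Z/q$ satisfying (2) such that for all $m_1,\dots,m_k\in\mathbb Z$ and $h\in\mathbb Z$ there are $t_1,\dots,t_4\in\mathbb Z$ with
$$t_1-t_2+t_3-t_4=hN,\qquad c(m_i+t_l)=c(m_i)\quad(1\le i\le k,\ 1\le l\le4).\tag{5}$$

*Proof.* Choose $c(0),\dots,c(N-1)$ independently and uniformly in $\mathbb Z/q$ and extend by (2). We show that for $N$ large the colouring is good with positive probability.

**Step 1.** *We reduce four unknowns to two.* Look for $t_4=0$, $t_1=u$, $t_3=v$, $t_2=u+v-hN$. The alternating sum is $hN$ automatically. Since $c(m_i+u+v-hN)=c(m_i+u+v)-h$, the requirement becomes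
$$c(m_i+u)=c(m_i),\quad c(m_i+v)=c(m_i),\quad c(m_i+u+v)=c(m_i)+h\qquad(1\le i\le k).\tag{6}$$
The shift $h$ has moved to the third corner of a parallelogram, so there is no contradiction of the two-term kind.

**Step 2.** *We reduce to finitely many cases.* If $m_i$ is replaced by $m_i+N$, both sides of each equation in (6) grow by $1$. So for given $u,v$ the validity of (6) depends only on the $m_i$ mod $N$ and on $h$ mod $q$. It suffices to treat $0\le m_i<N$ and $h\in\mathbb Z/q$, which are at most $N^kq$ cases.

**Step 3.** *For one case we find many pairs $(u,v)$ that look at disjoint parts of the colouring, to get independent trials.* Let $S\subset\mathbb Z/N$ be the set of residues of the $m_i$, so $|S|\le k$, and let $L=\lfloor N/(6k^2)\rfloor$. We choose greedily $u_1,v_1,\dots,u_L,v_L$ so that the $3L+1$ sets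
$$S,\quad S+u_l,\quad S+v_l,\quad S+u_l+v_l\qquad(1\le l\le L)$$
are pairwise disjoint in $\mathbb Z/N$. At step $l$ let $B\supset S$ be the union of the sets already present, so $|B|\le k(3l-2)$.

First choose $u_l\notin B-S$. This excludes at most $k^2(3l-2)<6k^2l\le N$ residues. It makes $(S+u_l)\cap B=\emptyset$, and $u_l\notin S-S$ because $S\subset B$.

Then choose $v_l$ so that $S+v_l$ and $S+u_l+v_l$ both miss $B\cup(S+u_l)$, a set of size at most $k(3l-1)$. This excludes at most $2k^2(3l-1)<6k^2l\le N$ residues. Finally $(S+v_l)\cap(S+u_l+v_l)=\emptyset$: otherwise $s+v_l=s'+u_l+v_l$ with $s,s'\in S$, so $u_l=s-s'\in S-S$.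

The choice does not involve $c$. Take any integers representing the residues $u_l,v_l$.

**Step 4.** *We bound the probability of failure.* By (2), $c(m)$ is $c$ of the residue of $m$ in $\{0,\dots,N-1\}$ plus a fixed constant, so values of $c$ at integers in distinct residue classes mod $N$ are independent and uniform. Condition on the values of $c$ over $S$. For a given $l$, (6) for $(u_l,v_l)$ prescribes the values of $c$ at $3|S|$ integers in distinct classes outside $S$ (equal $m_i$ give equal equations), so it has probability $q^{-3|S|}\ge q^{-3k}$. For different $l$ the classes are disjoint, so these events are independent. The case fails with probability at most $(1-q^{-3k})^L$, and the probability that some case fails is at most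
$$N^kq\,(1-q^{-3k})^{\lfloor N/(6k^2)\rfloor}\longrightarrow0\qquad(N\to\infty),$$
because an exponential beats a power. For $N$ large a good $c$ exists. $\square$

## 8. Density of the conditions: proof of Lemma 5

Keep $X,\delta,k,M,\kappa,\Gamma,\pi,\psi$ from Section 6. Take $N$ and $c$ from Lemma 6 for $(q,k)$, and let $\varphi$ and $\gamma'$ be built from this $c$, so that (3) and (4) hold. As before, $\langle t\rangle$ is the distance from $t$ to the nearest integer.

**Step 1.** *We translate Lemma 6 to the circle.* Claim (Q): for $s_1,\dots,s_k\in\mathbb R/\mathbb Z$ and $j\in\mathbb Z$ there are $\theta_1,\dots,\theta_4\in\mathbb R/\mathbb Z$ with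
$$\varphi(s_i+\theta_l)=\varphi(s_i)\ \text{ for all } i,l,\qquad \theta_1-\theta_2+\theta_3-\theta_4=jp/q.$$
Write $s_i=(m_i+u_i)/(qN)$ with $m_i\in\mathbb Z$, $u_i\in[0,1)$, apply Lemma 6 with $h=jp$, and set $\theta_l=t_l/(qN)$. Then $\varphi(s_i+\theta_l)=e(c(m_i+t_l)/q)\psi(u_i)=e(c(m_i)/q)\psi(u_i)=\varphi(s_i)$, and the alternating sum is $jpN/(qN)=jp/q$.

**Step 2.** *We choose $\alpha'$ so close to $p/q$ that the drift is invisible in the window $|n|\le M$, but with a denominator so large that orbits visit the circle densely.* Choose $\tau>0$ such that $\langle s-s'\rangle\le\tau$ implies $|\gamma'(s)-\gamma'(s')|\le\frac1{4M}$. Choose a rational $\alpha'=p'/q'$ in lowest terms with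
$$|\alpha'-p/q|\le\frac{\tau}{4M},\qquad q'\ge\max\Big(\frac{12}{\tau},\ 4MqN,\ k\Big).$$
This is possible because all but finitely many rationals in a bounded interval have large reduced denominator. The multiples of $\alpha'$ mod $1$ are exactly the points of $\frac1{q'}\mathbb Z/\mathbb Z$. Put $X'=X_{\gamma',\alpha'}\in\mathcal P$ and write $\xi'_{r,s}$ for its points. For $|n|\le M$ we have $|n\alpha'-np/q|\le\tau/4$, so for all $s,s'$
$$\langle s-s'\rangle\le\tau/2\ \Longrightarrow\ |\gamma'(s+n\alpha')-\gamma'(s'+np/q)|\le\tfrac1{4M}\qquad(|n|\le M),\tag{7}$$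
since the two arguments differ by at most $\frac34\tau$.

**Step 3.** *We bound the Hausdorff distance.* By (4) and $\Gamma(ty)=t\Gamma(y)$, $\pi(r\varphi(s))(n)=r\gamma'(s+np/q)$, while $\xi'_{r,s}(n)=r\gamma'(s+n\alpha')$. So (7) with $s=s'$ gives
$$\|\xi'_{r,s}-\pi(r\varphi(s))\|_M\le\tfrac1{4M},\qquad \pi(r\varphi(s))\in X.$$
Thus each point of $X'$ is within $\delta/2$ of $X$ in $D$. Conversely each point of $X$ is $\pi(y)$ with $y=\varphi(s)$ for some $s$, and it is within $\frac1{4M}$ of $\xi'_{1,s}$ in $\|\cdot\|_M$. So the Hausdorff distance is at most $\delta/2<\delta$.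

**Step 4.** *We verify $(W_k)$, using (Q) for the circle positions and the fourth time to fix the sum exactly.* Let $x_i=\xi'_{r_i,s_i}$ for $1\le i\le k$, let $|j|\le k$, and take $\theta_1,\dots,\theta_4$ from (Q). Choose integers $a_1,a_2,a_3$ with $\langle a_l\alpha'-\theta_l\rangle\le1/q'$ and put $a_4=a_1-a_2+a_3-j$, so that $a_1-a_2+a_3-a_4=j$. Since $\theta_4=\theta_1-\theta_2+\theta_3-jp/q$,
$$a_4\alpha'-\theta_4=(a_1\alpha'-\theta_1)-(a_2\alpha'-\theta_2)+(a_3\alpha'-\theta_3)-j(\alpha'-p/q),$$
$$\langle a_4\alpha'-\theta_4\rangle\le\frac3{q'}+k\,|\alpha'-p/q|\le\frac\tau4+\frac\tau4=\frac\tau2,$$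
where we used $q'\ge12/\tau$ and $k\le M$. For $l\le3$ we have $1/q'\le\tau/12\le\tau/2$ as well. Now let $|n|\le k$. By (7), $\gamma'(s_i+a_l\alpha'+n\alpha')$ is within $\frac1{4M}$ of $\gamma'(s_i+\theta_l+np/q)$. By (4) and (Q),
$$\gamma'(s_i+\theta_l+np/q)=\Gamma(\omega^n\varphi(s_i+\theta_l))=\Gamma(\omega^n\varphi(s_i))=\gamma'(s_i+np/q).$$
By (7) again, this is within $\frac1{4M}$ of $\gamma'(s_i+n\alpha')$. Multiplying by $r_i\le1$, we get $\|T^{a_l}x_i-x_i\|_k\le\frac1{2M}<\frac1k$.

**Step 5.** *We verify $(Z_k)$, using that $\varphi$ vanishes on most of each cell.* Let $L=q'$ and $x=\xi'_{r,s}$. If $\varphi(s+m\alpha')=0$, then by (4) $\gamma'(s+m\alpha'+np/q)=0$ for all $n$, so (7) gives $\|T^mx\|_k\le\frac1{4M}$. In all cases $\|T^mx\|_k\le1$. The points $s+m\alpha'$, $0\le m<q'$, form a coset of $\frac1{q'}\mathbb Z/\mathbb Z$. The set $\{\varphi\ne0\}$ lies in $qN$ intervals of length $\kappa/(qN)$, each of which contains at most $q'\kappa/(qN)+1$ of these points. So the proportion of $m$ with $\varphi(s+m\alpha')\neq0$ is at most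
$$\kappa+\frac{qN}{q'}\le\frac1{4M}+\frac1{4M}=\frac1{2M},$$
and the average in $(Z_k)$ is at most $\frac1{4M}+\frac1{2M}<\frac1M\le\frac1k$.

**Step 6.** *We verify $(R_k)$.* $T^{q'}=\mathrm{id}$ on $X'$, and $q'\ge k$.

**Step 7.** *We verify $(D_k)$, using that $\varphi$ is onto $\mathbb D$, so that scaled points are covered too.* Let $x=\xi'_{1,0}$ and $L=q'$. Given $y=\xi'_{r,s}\in X'$, choose $s''$ with $\varphi(s'')=r\varphi(s)$, and $0\le m<q'$ with $\langle m\alpha'-s''\rangle\le1/q'\le\tau/2$. By (7) and (4), $\|T^mx-\pi(\varphi(s''))\|_M\le\frac1{4M}$. By Step 3, $\|y-\pi(r\varphi(s))\|_M\le\frac1{4M}$. Since $\varphi(s'')=r\varphi(s)$, we get $\|T^mx-y\|_k\le\frac1{2M}<\frac1k$. This proves Lemma 5, and with it Theorems 1 and 2. $\square$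

## 9. Connectedness forced by recurrence and a common fixed point

It remains to prove Proposition 3: the word "connected" in Theorem 1 costs nothing. Let $(X,T)$ be a nontrivial cascade with trivial mincenter $\{0\}$, where $0$ is a fixed point, and with $E=E(X,T)$ WM. Every orbit closure contains a minimal set, hence contains $0$.

**Step 1.** *We show that $\mathrm{id}$ is not isolated in $E$.* Suppose it is. Then Lemma 4 applies with $O=\{\mathrm{id}\}$, and $A=A_O=\{n:T^n=\mathrm{id}\}$ is a subgroup of $\mathbb Z$. So $A=A-A+A-A=\mathbb Z$ and $T=\mathrm{id}$. Then every point is a minimal set, which forces $X=\{0\}$, against nontriviality.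

**Step 2.** *We deduce that every $A_O$ is infinite.* If $A_O$ were finite, remove from $O$ the finitely many points $T^n\neq\mathrm{id}$ with $n\in A_O$. This leaves an open neighbourhood $O'$ of $\mathrm{id}$ that meets the dense set $\{T^n\}$ only in $\mathrm{id}$. The open set $O'\setminus\{\mathrm{id}\}$ misses a dense set, so it is empty, and $\mathrm{id}$ is isolated, a contradiction.

**Step 3.** *We get recurrence in positive time.* If some $A_O$ were bounded above and some $A_{O'}$ bounded below, then $A_{O\cap O'}=A_O\cap A_{O'}$ would be finite. So either all $A_O$ are unbounded above or all are unbounded below. Replacing $T$ by $T^{-1}$ changes neither $E$ nor the minimal sets, and it only replaces the sets $N(\cdot,\cdot)$ by their negatives, so hypotheses and conclusions are unaffected. We may therefore assume that all $A_O$ are unbounded above. Indexing by pairs (neighbourhood $O$, lower bound) we get a net $n_i\to+\infty$ with $T^{n_i}\to\mathrm{id}$ pointwise. In particular every $x\in X$ returns to each of its neighbourhoods at arbitrarily large positive times.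

**Step 4.** *We show that $X$ is connected, by producing a point that leaves a clopen set forever.* Suppose not. Then there is a clopen $U\ni0$ with $V=X\setminus U\neq\emptyset$. Fix $x\in V$ and $L\ge1$. The set $W=\bigcap_{i=0}^LT^{-i}U$ is open and contains the fixed point $0$, which is in the orbit closure of $x$. So $T^mx\in W$ for some $m\in\mathbb Z$. By recurrence of $T^mx$ there are arbitrarily large $n$ with $T^{m+n}x\in W$; choose one with $m+n>0$. Since $T^0x=x\in V$ and $0<m+n$, there is a largest $l<m+n$ with $T^lx\in V$. Put $y_L=T^lx\in V$.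

For $l<l'<m+n$ we have $T^{l'}x\in U$ by the choice of $l$, and for $m+n\le l'\le m+n+L$ we have $T^{l'}x\in U$ because $T^{m+n}x\in W$. As $l+1\le m+n$, it follows that $T^iy_L\in U$ for $1\le i\le L+1$.

Let $y$ be a cluster point of the sequence $(y_L)_L$. Since $U$ and $V$ are clopen, $y\in V$, and $T^iy\in U$ for all $i\ge1$. But by Step 3 $y$ returns to its neighbourhood $V$ at some positive time, a contradiction.

**Step 5.** *We apply the same argument to $E$.* Step 4 used only two facts: every point is positively recurrent, and one common fixed point lies in every orbit closure. Both hold for $(E,T)$. For the first, if $p\in E$ then $(T^{n_i}p)(x)=T^{n_i}(px)\to px$ for each $x$, so $T^{n_i}p\to p$ with $n_i\to+\infty$. For the second, let $K\subset E$ be minimal. For each $x\in X$ the map $p\mapsto px$ is continuous and commutes with $T$, so the image of $K$ is a minimal subset of $X$, that is, $\{0\}$. Hence $K$ consists of the constant map $0$ alone. This map is therefore a fixed point in $E$, and since every orbit closure in $E$ contains a minimal set, it lies in every orbit closure. Step 4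 with $E$ in place of $X$ shows that $E$ is connected. $\square$
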